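# Additivity of the strong measure zero ideal and the bounding number: iterating localization with a Cohen width

## Strong measure zero sets, additivity, and eventual domination

Write $2^n$ for the set of $0$-$1$ sequences of length $n$, and $[s]=\{x\in 2^\omega: s\subseteq x\}$ for a finite $0$-$1$ sequence $s$; this basic clopen set has measure $2^{-|s|}$. The quantifiers $\forall^\infty n$ and $\exists^\infty n$ mean "for all but finitely many $n$" and "for infinitely many $n$". "Increasing" always means strictly increasing.

**Definition (the two ideals).** $\mathcal N$ is the $\sigma$-ideal of Lebesgue null subsets of $2^\omega$. A set $X\subseteq 2^\omega$ has *strong measure zero*, $X\in\mathcal{SN}$, if for every $f\in\omega^\omega$ there is $\sigma\in\prod_{n<\omega}2^{f(n)}$ with $X\subseteq\bigcup_n[\sigma(n)]$.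

On the real line the corresponding condition asks, for every sequence of positive reals $\varepsilon_n$, for intervals $I_n$ of length at most $\varepsilon_n$ covering $X$. We work in $2^\omega$ throughout.

*Examples.* A countable set $\{x_n:n<\omega\}$ has strong measure zero: put $\sigma(n)=x_n\upharpoonright f(n)$. Every $X\in\mathcal{SN}$ is null: with $f(n)=n+1+j$ the cover has measure at most $2^{-j}$. The whole space is not in $\mathcal{SN}$: with $f(n)=n+2$ a cover has measure at most $\sum_n 2^{-(n+2)}=\frac12$. Finally, $C=\{x: x(2n)=0\text{ for all }n\}$ is null, since it is covered by $2^n$ cylinders of length $2n$, but it is not in $\mathcal{SN}$. Indeed $x\mapsto (x(2n+1))_n$ maps $C$ bijectively onto $2^\omega$ and sends $C\cap[s]$, for $|s|=2j$, into a cylinder of length $j$; so a cover of $C$ for $f(n)=2(n+2)$ would give a cover of $2^\omega$ for $n+2$, which we just excluded.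

**Lemma 1.**

* (i) In the definition of $\mathcal{SN}$ it suffices to consider increasing $f$.
* (ii) If $X\in\mathcal{SN}$ and $g\in\omega^\omega$, there is $\tau\in\prod_n2^{g(n)}$ such that every $x\in X$ lies in $[\tau(n)]$ for infinitely many $n$.
* (iii) $\mathcal{SN}$ is closed under countable unions.

*Proof.* (i) Given $f$, pick an increasing $f'\ge f$ and a cover $\sigma'$ for $f'$, and let $\sigma(n)=\sigma'(n)\upharpoonright f(n)$; the cylinders only get larger. (ii) Split $\omega$ into infinitely many infinite sets $B_i$. For each $i$ apply the definition to $g$ restricted to $B_i$ (re-indexed by $\omega$). This defines $\tau$ on $B_i$ so that each $x\in X$ lies in $[\tau(n)]$ for some $n\in B_i$. As this holds for all $i$, each $x$ is captured infinitely often. (iii) Given $X_i\in\mathcal{SN}$ and $f$, use the same splitting and cover $X_i$ by cylinders indexed by $B_i$, with lengths given by $f\upharpoonright B_i$. $\square$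

**Definition (additivity, covering).** For an ideal $\mathcal I$ on a set $X$ with $\bigcup\mathcal I=X$, $\mathrm{add}(\mathcal I)$ is the least size of a family $\mathcal F\subseteq\mathcal I$ with $\bigcup\mathcal F\notin\mathcal I$. Moreover $\mathrm{cov}(\mathcal{SN})$ is the least size of a subfamily of $\mathcal{SN}$ covering $2^\omega$.

*Example.* For the ideal of countable subsets of $\omega_1$ the additivity is $\aleph_1$: countable unions of countable sets are countable, and $\aleph_1$ many singletons have union $\omega_1$. For $\mathcal{SN}$, a family covering $2^\omega$ has union outside $\mathcal{SN}$, so $\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})$.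

**Definition (domination).** $f\le^*g$ means $\forall^\infty n\; f(n)\le g(n)$. The bounding number $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ for which no single $g$ satisfies $f\le^*g$ for all $f\in F$. The dominating number $\mathfrak d$ is the least size of a family $D$ such that every $f\in\omega^\omega$ satisfies $f\le^* g$ for some $g\in D$.

*Example.* A countable family $\{f_i:i<\omega\}$ is bounded by $g(n)=\max_{i\le n}f_i(n)$; so $\mathfrak b\ge\aleph_1$. Also $\mathfrak b\le\mathfrak d$: if a dominating $D$ were bounded by $g$, some $f\in D$ would satisfy $g+1\le^* f\le^* g$.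

The cardinals $\mathrm{add}(\mathcal N)$, $\mathrm{add}(\mathcal{SN})$, $\mathfrak b$ are uncountable, since both ideals are $\sigma$-ideals and by the last example. They are regular. If $\mathrm{add}(\mathcal I)=\nu$ were singular, split a witness $\mathcal F$ of size $\nu$ into $\mathrm{cf}(\nu)<\nu$ pieces of size less than $\nu$. Each piece has its union in $\mathcal I$, and then so does the family of these $\mathrm{cf}(\nu)$ unions, a contradiction. The argument for $\mathfrak b$ is the same, with "union" replaced by "bound".

**Definition (slaloms).** Let $w\in\omega^\omega$. A *slalom of width $w$* is a sequence $S$ of finite sets with $|S(m)|\le w(m)$. It *localizes* $y$ if $\forall^\infty m\; y(m)\in S(m)$.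

*Example.* A countable family $\{y_i:i\ge1\}\subseteq\omega^\omega$ is localized by $S(m)=\{y_1(m),\dots,y_m(m)\}$, of width $m\mapsto m$: we have $y_i(m)\in S(m)$ for all $m\ge i$, $m\geq 1$.

**Fact 2 (Bartoszyński; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thm 2.3.9).** $\mathrm{add}(\mathcal N)$ is the least size of a family $Y\subseteq\omega^\omega$ for which no $S\in\prod_m[\omega]^{\le m}$ localizes all $y\in Y$. The same cardinal results for every width tending to infinity.

The second sentence follows from the first. Suppose that all families of size $\nu$ are localized with width $w'$, and let $w\to\infty$. Choose $m_0<m_1<\cdots$ with $w(m)\ge w'(k)$ for all $m\ge m_k$. Given $Y$ of size $\nu$, localize the functions $k\mapsto y\upharpoonright[m_k,m_{k+1})$, $y\in Y$ (their values come from a countable set), by some $S'$ of width $w'$; we may assume that $S'(k)$ consists of functions on $[m_k,m_{k+1})$. For $m\in[m_k,m_{k+1})$ let $S(m)=\{u(m):u\in S'(k)\}$, and let $S(m)=\emptyset$ for $m<m_0$. Then $|S(m)|\le w'(k)\le w(m)$, and if $y\upharpoonright[m_k,m_{k+1})\in S'(k)$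 then $y(m)\in S(m)$ on this whole interval.

## Two possible orders above $\mathrm{add}(\mathcal N)$

ZFC proves $\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal{SN})$ and $\mathrm{add}(\mathcal N)\le\mathfrak b$. Does it say anything about how $\mathrm{add}(\mathcal{SN})$ and $\mathfrak b$ compare with each other when both are strictly larger than $\mathrm{add}(\mathcal N)$? The question, from Jörg Brendle, Miguel A. Cardona and Diego A. Mejía, "Separating cardinal characteristics of the strong measure zero ideal", arXiv:2309.01931 (2023), is whether each of the following is consistent with ZFC: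
$$\mathrm{add}(\mathcal N)<\mathrm{add}(\mathcal{SN})<\mathfrak b,\tag{1}$$
$$\mathrm{add}(\mathcal N)<\mathfrak b<\mathrm{add}(\mathcal{SN}).\tag{2}$$
Both are, relative to the consistency of ZFC alone.

**Theorem 3.** Let $\aleph_1\le\mu\le\lambda\le\kappa\le\theta$ be cardinals with $\mu,\lambda,\kappa$ regular and $\theta^{<\lambda}=\theta$ (so $\theta^{\aleph_0}=\theta$).

* **(I)** Some ccc poset forces $\mathrm{add}(\mathcal N)=\mu$, $\mathrm{add}(\mathcal{SN})=\mathrm{cov}(\mathcal{SN})=\lambda$, $\mathfrak b=\mathfrak d=\kappa$, $2^{\aleph_0}=\theta$.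
* **(II)** Some ccc poset forces $\mathrm{add}(\mathcal N)=\mu$, $\mathfrak b=\lambda$, $\mathrm{add}(\mathcal{SN})=\mathrm{cov}(\mathcal{SN})=\kappa$, $2^{\aleph_0}=\theta$.

If ZFC is consistent, so is ZFC + GCH. Over a model of GCH take $\mu=\aleph_1$, $\lambda=\aleph_2$, $\kappa=\theta=\aleph_3$; then $\theta^{<\lambda}=\aleph_3^{\aleph_1}=\aleph_3$. Part (I) gives (1) and part (II) gives (2).

**Corollary 4.** The cardinals $\mathrm{add}(\mathcal N),\mathrm{add}(\mathcal{SN}),\mathfrak b$ are always uncountable and regular, and $\mathrm{add}(\mathcal N)\le\min\{\mathfrak b,\mathrm{add}(\mathcal{SN})\}$. Conversely, assume GCH and let $\mu,\lambda_1,\lambda_2$ be uncountable regular with $\mu\le\min\{\lambda_1,\lambda_2\}$. Then some ccc poset forces $\mathrm{add}(\mathcal N)=\mu$, $\mathrm{add}(\mathcal{SN})=\lambda_1$, $\mathfrak b=\lambda_2$.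

*Proof from Theorem 3.* Regularity was shown above, and the inequality is the quoted ZFC fact (derived from Fact 2 in Proposition 6). For the converse let $\lambda=\min\{\lambda_1,\lambda_2\}$ and $\theta=\kappa=\max\{\lambda_1,\lambda_2\}$. Under GCH, $\kappa^\nu=\kappa$ for all $\nu<\kappa=\mathrm{cf}(\kappa)$, so $\kappa^{<\lambda}=\kappa$. Use (I) if $\lambda_1\le\lambda_2$ and (II) otherwise. $\square$

The rest of the talk proves Theorem 3.

## Covering a union block by block

We begin with what can be done by hand: how does one cover $\nu$ many strong measure zero sets at once? Lemma 1(iii) handled countably many. For more, use a slalom.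

**Definition (blocks).** For a finite or infinite increasing sequence $t$ of positive integers put $j^t_n=\sum_{k<n}t(k)$. For increasing $f\in\omega^\omega$ put $g^{f,t}(k)=f(j^t_{k+1})$ for $k<|t|$.

*Example.* For $h(k)=k+1$ we get $j^h_0,j^h_1,j^h_2,j^h_3=0,1,3,6$. The intervals $[j^h_k,j^h_{k+1})$ are $\{0\},\{1,2\},\{3,4,5\},\dots$, and $g^{f,h}(0)=f(1)$, $g^{f,h}(1)=f(3)$, $g^{f,h}(2)=f(6)$.

**Lemma 5.** Let $f,h\in\omega^\omega$ be increasing, $h$ with positive values, $g=g^{f,h}$ and $S\in\prod_k[2^{g(k)}]^{\le h(k)}$. There is $\sigma\in\prod_j2^{f(j)}$ such that for every $\tau\in\prod_k2^{g(k)}$ localized by $S$, every $x\in2^\omega$ lying in infinitely many $[\tau(k)]$ lies in $\bigcup_j[\sigma(j)]$.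

*Proof.* The blocks $J_k=[j^h_k,j^h_{k+1})$ partition $\omega$, and $J_k$ has $h(k)$ elements. For $j\in J_k$ we have $f(j)\le f(j^h_{k+1})=g(k)$. Assign the elements of $S(k)$ injectively to indices in $J_k$. If $u\in S(k)$ is assigned to $j$, let $\sigma(j)=u\upharpoonright f(j)$; choose the remaining values of $\sigma$ arbitrarily. If $x$ lies in infinitely many $[\tau(k)]$ and $S$ localizes $\tau$, there is $k$ with $x\in[\tau(k)]$ and $\tau(k)\in S(k)$. If $\tau(k)$ is assigned to $j$, then $\sigma(j)\subseteq\tau(k)\subseteq x$. $\square$

**Proposition 6.** $\mathrm{add}(\mathcal N)\le\mathfrak b$ and $\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal{SN})$.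

*Proof.* Let $\nu<\mathrm{add}(\mathcal N)$. If $y_i\in\omega^\omega$ ($i<\nu$) are localized by $S$, they are all $\le^*$ the function $m\mapsto\max(S(m)\cup\{0\})$; so $\nu<\mathfrak b$. Now let $X_i\in\mathcal{SN}$ ($i<\nu$), let $f$ be increasing, $h(k)=k+1$ and $g=g^{f,h}$. By Lemma 1(ii) choose $\tau_i\in\prod_k2^{g(k)}$ capturing each $x\in X_i$ infinitely often. By Fact 2 (coding the values by integers) there is a slalom of width $k\le h(k)$ localizing all $\tau_i$; intersect its $k$-th set with $2^{g(k)}$. Lemma 5 gives $\sigma\in\prod_j2^{f(j)}$ covering $\bigcup_iX_i$. By Lemma 1(i), $\bigcup_iX_i\in\mathcal{SN}$. $\square$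

## What a width fixed in advance does to $\mathrm{add}(\mathcal N)$

The proof of Proposition 6 uses less than $\nu<\mathrm{add}(\mathcal N)$: it localizes only sequences bounded by a given function. This suggests a plan for making $\mathrm{add}(\mathcal{SN})$ large without $\mathrm{add}(\mathcal N)$. Fix $h(k)=k+1$ and iterate posets which, for each increasing $f$, add slaloms of width $h$ localizing many elements of $\prod_k2^{g^{f,h}(k)}$. Since in (1) and (2) also $\mathfrak b>\mathrm{add}(\mathcal N)$ is required, dominating reals are added as well. The plan defeats itself.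

**Proposition 7.** Let $h$ be increasing with positive values and let $\nu<\mathfrak b$. Suppose that for every increasing $f$, every family of at most $\nu$ elements of $\prod_k2^{g^{f,h}(k)}$ is localized by some $S\in\prod_k[2^{g^{f,h}(k)}]^{\le h(k)}$. Then $\nu<\mathrm{add}(\mathcal N)$.

*Proof.* Let $y_i\in\omega^\omega$ ($i<\nu$), and let $B$ satisfy $y_i\le^*B$ for all $i$. Choose $f$ increasing with $2^{f(k)}>B(k)$ for all $k$, and let $g=g^{f,h}$. Since $j^h_{k+1}\ge k+1$, we have $g(k)\ge f(k)$, so there are injections $e_k:\{0,\dots,B(k)\}\to2^{g(k)}$. Let $\tau_i(k)=e_k(y_i(k))$ if $y_i(k)\le B(k)$, and let $\tau_i(k)$ be arbitrary otherwise. If $S$ localizes all $\tau_i$ with width $h$, then $k\mapsto e_k^{-1}[S(k)]$ localizes all $y_i$ with width $h$. As $h\to\infty$, Fact 2 gives $\nu<\mathrm{add}(\mathcal N)$. $\square$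

With $\nu=\mu$ this excludes $\mathrm{add}(\mathcal N)=\mu$ as soon as $\mathfrak b>\mu$. What made the proof work is that one width served all $f$ at once: $f$ could be taken to grow as fast as the $y_i$ demanded, while $h$ stayed the same.

Lemma 5, however, does not care how fast $h$ grows; a larger width merely means longer blocks and a larger $g$. So we may choose $f$ first, then add a *Cohen* increasing function $h$ over a model containing $f$, and only then localize in $\prod_k2^{g^{f,h}(k)}$ with width $h$. A finite piece $t$ of $h$ can be followed by any large number $N$, and then $h(k)\ge N$ for all $k\ge|t|$. So at any moment we can make the width larger than a number that has just come up in the proof, without looking at any further values of $g$. We shall see on one coordinate, after Lemma 9, how this is used.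

## The posets and their amalgamation properties

All posets have a largest element $1$.

**Definition (three Cohen-type posets).**

* $\omega^{<\omega}$, ordered by end-extension; the generic real is $y\in\omega^\omega$.
* $\mathbb C$: finite increasing sequences $t$ of positive integers, ordered by end-extension; the generic real is an increasing $h\in\omega^\omega$.
* For increasing $f$: $\mathbb P_f=\bigcup_n\prod_{m<n}2^{f(m)}$, ordered by end-extension; the generic object is $\sigma\in\prod_m2^{f(m)}$.

Note that $h(k)\ge k+1$ for generic $h$ (as for every increasing $h$ with positive values), and that if $t^\frown\langle N\rangle$ is in the generic filter, then $h(k)\ge N$ for all $k\ge|t|$. *Example.* For $f(m)=m+1$ a condition of length $2$ in $\mathbb P_f$ is a pair $(s(0),s(1))$ with $s(0)\in2^1$, $s(1)\in2^2$, such as $(\langle0\rangle,\langle1,0\rangle)$.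

**Definition (dominating a set of functions).** Let $A\subseteq\omega^\omega$ contain the zero function and be closed under finite pointwise maxima. $\mathbb D_A=\{(s,g):s\in\omega^{<\omega},g\in A\}$, where $(s',g')\le(s,g)$ iff $s\subseteq s'$, $g\le g'$ and $s'(k)\ge g(k)$ for $|s|\le k<|s'|$. We call $s$ the stem.

*Example.* If $A$ consists of the zero function only, the order is just end-extension of stems: $\mathbb D_A$ is $\omega^{<\omega}$ again.

**Definition (localizing a set of functions).** Let $A\subseteq\omega^\omega$. $\mathbb E_A$ is the set of $(s,F)$ with $s\in\prod_{k<|s|}[\omega]^{\le k}$, $F\in[A]^{<\omega}$, $|F|\le|s|$, where $(s',F')\le(s,F)$ iff $s\subseteq s'$, $F\subseteq F'$ and $x(k)\in s'(k)$ for $x\in F$, $|s|\le k<|s'|$.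

*Example.* Let $x\in A$, $s=(\emptyset,\{5\})$ and $F=\{x\}$. Then $(s,F)$ is a condition, and every extension of length $3$ has $x(2)\in s'(2)$, with room for one more number in $s'(2)$.

**Definition (bounded localization of width $h$).** Let $f,h$ be increasing, $h$ positive, $g=g^{f,h}$, and $A\subseteq\prod_n2^{g(n)}$. $\mathbb L(f,h,A)$ is the set of $(s,F)$ with $s\in\prod_{k<|s|}[2^{g(k)}]^{\le h(k)}$, $F\in[A]^{<\omega}$, $|F|\le|s|$, ordered as $\mathbb E_A$.

*Example.* Compatible pairs do not give compatible triples. Let $h(0)=1$, $h(1)=2$, so $g(1)=f(3)\ge3$, and let $A=\prod_n2^{g(n)}$. Let $|s|=1$ and $F_i=\{x_i\}$ for $i<3$ with $x_0(1),x_1(1),x_2(1)$ distinct. A common lower bound $(s'',F)$ would have $|F|\ge3$, so $|s''|\ge3$, and $s''(1)$ would contain three points although $|s''(1)|\le h(1)=2$. Any two of the conditions, say $i=0,1$, do have a lower bound: take $s''$ of length $2$ with $s''(1)=\{x_0(1),x_1(1)\}$ and $F=\{x_0,x_1\}$.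

**Lemma 8.** Finitely many conditions in $\mathbb D_A$ with the same stem have a common lower bound; in particular $\mathbb D_A$ is $\sigma$-centered. Its generic real $d$ (the union of the stems) satisfies $g\le^*d$ for all $g\in A$.

*Proof.* $(s,\max_ig_i)$ is below all $(s,g_i)$, and there are countably many stems. Each $(s,g)$ can be lengthened by putting $s'(k)=g(k)$, so $d$ is total. Given $g\in A$ and $(s,g_0)$, the condition $(s,\max(g_0,g))$ forces $d(k)\ge g(k)$ for all $k\ge|s|$. $\square$

**Lemma 9.** Let $\mathbb L=\mathbb L(f,h,A)$.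

* (a) If $(s,F)\in\mathbb L$ and $n\ge|s|$, there is $s'\supseteq s$ with $|s'|=n$ and $(s',F)\le(s,F)$. The generic $S=\bigcup s$ satisfies $\forall x\in A\,\forall^\infty k\;x(k)\in S(k)$. The same holds for $\mathbb E_A$.
* (b) $\mathbb L$ and $\mathbb E_A$ are $\sigma$-linked.
* (c) If $I$ is finite and nonempty, $(s,F_i)\in\mathbb L$ for $i\in I$, and $h(k)\ge\sum_{i\in I}|F_i|$ for all $k\ge|s|$, then $\{(s,F_i):i\in I\}$ has a lower bound.
* (d) If $A=\prod_n2^{g(n)}$, $W\subseteq\omega$ is infinite and $(s,F_i)\in\mathbb L$ for $i\in W$, then some $(s,F)\in\mathbb L$ forces that $(s,F_i)\in\dot G$ for infinitely many $i\in W$.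

*Proof.* (a) Put $s'(k)=\{x(k):x\in F\}$ for $|s|\le k<n$. Its size is at most $|F|\le|s|\le k\le h(k)$; for $\mathbb E_A$ the bound $k$ is what is needed. So stems can have any length and $S$ is total. Given $x\in A$, lengthen $s$ by one in this way and then add $x$ to $F$; the result is a condition and forces $x(k)\in S(k)$ for all $k$ from its length on.

(b) By (a), the conditions with $2|F|\le|s|$ are dense. If $(s,F),(s,F')$ are two of these with the same $s$, then $|F\cup F'|\le|s|$, so $(s,F\cup F')$ is a condition, and it is below both. There are only countably many $s$. Assign to each condition the first component of some condition below it in this dense set; two conditions with the same assigned $s$ are compatible.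

(c) Let $F=\bigcup_{i\in I}F_i$. Let $s''\supseteq s$ have length $\max(|s|,|F|)$, with $s''(k)=\{x(k):x\in F\}$ for $|s|\le k<|s''|$. These sets have size at most $|F|\le\sum_i|F_i|\le h(k)$. Since $|F|\le|s''|$, $(s'',F)$ is a condition, and it is below all $(s,F_i)$.

(d) Each $|F_i|\le|s|$. The space $\prod_n2^{g(n)}$ is compact and metrizable, so we can thin $W$ out to an infinite $W'$ such that $F_i=\{x^i_1,\dots,x^i_r\}$ for $i\in W'$, with $r\le|s|$ fixed, and $x^i_l\to x_l$ as $i\in W'$ increases, for each $l$. Let $F=\{x_1,\dots,x_r\}$. Then $F\subseteq A$, as $A$ is the whole space, and $|F|\le r\le|s|$; so $(s,F)\in\mathbb L$. Now let $(s',F')\le(s,F)$ and $i_0$ be given. By (a) lengthen $s'$ so that $|s'|\ge|F'|+r$. By convergence there is $i\in W'$, $i\ge i_0$, with $x^i_l\upharpoonright|s'|=x_l\upharpoonright|s'|$ for all $l$. For $|s|\le k<|s'|$ we have $x^i_l(k)=x_l(k)\in s'(k)$, because $(s',F')\le(s,F)$. Also $|F'\cup F_i|\le|s'|$. So $(s',F'\cup F_i)$ is a condition below $(s',F')$ and below $(s,F_i)$. Hence for each $i_0$ it is dense below $(s,F)$ to be below some $(s,F_i)$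 with $i\in W$, $i\ge i_0$. $\square$

**One coordinate by hand.** Let $f$ be in the ground model, add $h$ by $\mathbb C$ and then force with $\mathbb L(f,h,\dot A)$. Suppose we have $K$ conditions $(t,(s,\dot F_i))$, $i<K$, with the same $t$ and $s$ and with $|s|\le|t|=n$. As the triple above shows, we cannot expect a common lower bound as they stand. We can do this:

* $t$ determines $g(k)=f(j^t_{k+1})$ for $k<n$. Let $\Pi=\prod_{k<n}2^{2^{g(k)}}$, the number of sequences of subsets of $2^{g(0)},\dots,2^{g(n-1)}$.
* Pass from $t$ to $t^\frown\langle N\rangle$ with $N\ge K\cdot n$. Now $h(k)\ge Kn$ is forced for all $k\ge n$.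
* By Lemma 9(a) lengthen each $(s,\dot F_i)$ to a stem $\dot s'_i$ of length exactly $n$, and extend $t^\frown\langle N\rangle$ to decide all $\dot s_i'$. There are at most $\Pi$ values, so at least $K/\Pi$ of the indices $i$ get the same $s'$.
* For these, $\sum|\dot F_i|\le K|s|\le Kn\le h(k)$ for all $k\ge n=|s'|$, and Lemma 9(c) gives a common lower bound.

The number $\Pi$ was known before $K$ was chosen, and $N$ was chosen after $K$. So if we want $m+1$ conditions to survive, we take $K=\Pi\cdot(m+1)$.

## Two finite support iterations

Fix cardinals as in Theorem 3. Let $\pi=\theta\cdot\kappa$ (ordinal product) and $\pi_\iota=\theta\cdot\iota$ for $\iota\le\kappa$; so $\pi_\kappa=\pi$, $\mathrm{cf}(\pi)=\kappa$ and $|\pi|=\theta$. We define a finite support iteration $\langle P_\gamma,\dot Q_\gamma:\gamma<\pi\rangle$ of ccc posets, in two versions (I) and (II).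

**Definition (conditions).** Elements of $P_\delta$ are finite partial functions $p$ with $\mathrm{supp}(p)=\mathrm{dom}(p)\subseteq\delta$, where for $\gamma\in\mathrm{supp}(p)$ the value $p(\gamma)$ is a nice $P_\gamma$-name with $p\upharpoonright\gamma\Vdash p(\gamma)\in\dot Q_\gamma$; the value $1$ is allowed. We put $q\le p$ iff $\mathrm{supp}(p)\subseteq\mathrm{supp}(q)$ and $q\upharpoonright\gamma\Vdash q(\gamma)\le p(\gamma)$ for all $\gamma\in\mathrm{supp}(p)$.

So every coordinate may be added to a support, and if $r\in P_\gamma$, $r\le p\upharpoonright\gamma$, then $r\cup p\upharpoonright[\gamma,\delta)$ is a condition below $p$. Elements of all iterands are coded by reals; a nice name is a name of such a code built from countable antichains. Whenever some $q\in P_\gamma$ forces that an element of $\dot Q_\gamma$ with some property exists, there is a nice name that $q$ forces to be such an element (maximal principle). For hereditarily finite $t$, $\check t$ is one fixed nice name of $t$. Names of increasing functions, or of sequences in a given set, are meant to be forced by $1$ to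 be such; every object of this kind in an extension has such a name. Lengths of sequences are ordinals fixed in the ground model. Write $V_\gamma=V^{P_\gamma}$.

**Definition (the tasks).** In block $[\pi_\iota,\pi_{\iota+1})$ we handle, one per coordinate, all tasks from the following list, repeating tasks to fill the block.

* **type 0** (only in block $0$, $\theta$ many): $Q_\gamma=\omega^{<\omega}$, generic real $y_\gamma$. Let $\zeta_\xi$ ($\xi<\theta$) enumerate these coordinates injectively.
* **type h**: for every nice $P_{\pi_\iota}$-name $\dot f$ of an increasing function, a coordinate $\gamma$ with $\dot f_\gamma=\dot f$, $Q_\gamma=\mathbb C$, generic real $h_\gamma$. Write $g_\gamma=g^{f_\gamma,h_\gamma}$.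
* **type P**: for every such $\dot f$ and every $\xi<\lambda$, a coordinate $\gamma$ with $\dot f_\gamma=\dot f$, label $\xi_\gamma=\xi$, $Q_\gamma=\mathbb P_{f_\gamma}$, generic $\sigma_\gamma$. Let $O_\gamma=\bigcup_m[\sigma_\gamma(m)]$.
* **type L**: $Q_\gamma=\mathbb L(f_\alpha,h_\alpha,A_\gamma)$, where $\alpha=a(\gamma)<\pi_\iota$ has type h. In **(I)**: one coordinate for each such $\alpha$ and each nice $P_{\pi_\iota}$-name of a sequence of length $<\lambda$ in $\prod_n2^{g_\alpha(n)}$, with $A_\gamma$ its range. In **(II)**: one for each such $\alpha$, with $A_\gamma=\prod_n2^{g_\alpha(n)}$ computed in $V_\gamma$.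
* **type D**: $Q_\gamma=\mathbb D_{A_\gamma}$. In **(I)**: $A_\gamma=\omega^\omega\cap V_\gamma$, at least once in each block. In **(II)**: one for each nice $P_{\pi_\iota}$-name of a sequence of length $<\lambda$ in $\omega^\omega$, with $A_\gamma$ the closure under finite maxima of its range together with the zero function.
* **type N**: one for each nice $P_{\pi_\iota}$-name of a sequence of length $<\mu$ in $\omega^\omega$, $Q_\gamma=\mathbb E_{A_\gamma}$ with $A_\gamma$ its range.

So (I) uses full domination and localizes only short sequences of bounded reals; in (II) it is the other way round. Type h gives the Cohen widths; type P keeps $\mathrm{cov}(\mathcal{SN})$ small; type N makes $\mathrm{add}(\mathcal N)\ge\mu$.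

**Definition (small coordinates).** $\gamma$ is *small* if it has type N, or type L in (I), or type D in (II). For small $\gamma$ with a sequence of length $\nu$, $Q_\gamma$ has size at most $\chi_\gamma:=\max(\aleph_0,|\nu|)$, so we can fix a $P_\gamma$-name $\dot e_\gamma$ of an injection $Q_\gamma\to\chi_\gamma$. Since $\mu,\lambda$ are uncountable, $\chi_\gamma<\lambda$, and $\chi_\gamma<\mu$ for type N.

*Example.* In (II), a type D coordinate for a constant sequence of length $1$ with value $x$ has $A_\gamma=\{0,x\}$, and $\mathbb D_{A_\gamma}$ is countable, $\chi_\gamma=\aleph_0$.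

**Lemma 10.** The iteration is well defined, $P_\pi$ is ccc, $|P_\gamma|\le\theta$ for all $\gamma\le\pi$, and $P_\pi$ forces $2^{\aleph_0}=\theta$. Every sequence in $V_\pi$ of fewer than $\kappa$ reals has a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$.

*Proof.* Types 0, h, P are countable, and the other types are ccc by Lemmas 8 and 9(b). Finite support iterations of ccc posets are ccc; so cardinals and cofinalities are preserved. If $|P_\gamma|\le\theta$, there are at most $\theta^{\aleph_0}=\theta$ nice $P_\gamma$-names of reals, and conditions are finite functions on subsets of an ordinal of size at most $\theta$; by induction $|P_\gamma|\le\theta$ throughout. The number of nice $P_{\pi_\iota}$-names of sequences of reals of a fixed length $\nu<\lambda$ is at most $\theta^{\max(\aleph_0,|\nu|)}\le\theta$, and there are $\lambda\le\theta$ lengths; so each block has at most $\theta$ tasks, which fit. In $V_\pi$ there are at most $\theta$ nice names of reals, and the reals $y_{\zeta_\xi}$, $\xi<\theta$, are pairwise distinct: any condition can be extended so that its values at two given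 type 0 coordinates are check names of sequences that differ at some argument. So $2^{\aleph_0}=\theta$. Finally, a nice name of a sequence of fewer than $\kappa$ reals involves fewer than $\kappa$ conditions. Each has finite support, hence lies in some $P_{\pi_\iota}$ with $\iota<\kappa$. As $\kappa$ is regular, one $\iota<\kappa$ works for all of them. $\square$

## Determined conditions and uniform systems

The upper bounds will be proved by amalgamating many conditions. For this we need conditions whose finite parts are known outright.

**Definition (determined conditions).** $p\in P_\delta$ ($\delta\le\pi$) is *determined* if for all $\gamma\in\mathrm{supp}(p)$: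

* type 0: $p(\gamma)=\check t$ for some $t$;
* type h: $p(\gamma)=\check t$ for some $t$, and $p\upharpoonright\gamma$ decides $f_\gamma\upharpoonright(j^t_{|t|}+1)$, hence decides $g^{f_\gamma,t}(k)$ for $k<|t|$;
* type P: $p(\gamma)=\check s$ for some $s$, and $p\upharpoonright\gamma$ decides $f_\gamma(|s|)$;
* type L: $p\upharpoonright\gamma$ decides the first component $s$ of $p(\gamma)$; moreover $a(\gamma)\in\mathrm{supp}(p)$ and $|p(a(\gamma))|\ge|s|$ (the length of the sequence named);
* type D: $p\upharpoonright\gamma$ decides the stem of $p(\gamma)$;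
* $\gamma$ small (in addition to the above): $p\upharpoonright\gamma$ decides $\dot e_\gamma(p(\gamma))$.

The objects in this list are the *data* of $p$ at $\gamma$. They are hereditarily finite, except that for small $\gamma$ there is in addition an ordinal below $\chi_\gamma$.

*Example.* In (II), let $\mathrm{supp}(p)=\{\alpha,\gamma\}$ with $\alpha$ of type h, $\dot f_\alpha$ a check name of a ground-model function $f$, and $\gamma$ of type L with $a(\gamma)=\alpha$. Let $p(\alpha)$ be the check name of $\langle2,3\rangle$; then $j_1=2$, $j_2=5$, and $g_\alpha(0)=f(2)$, $g_\alpha(1)=f(5)$ are known. If $p(\gamma)=(s,\dot F)$ with a known $s$, then $p$ is determined if $|s|\le2$. If $|s|=3$ it is not, but it becomes so after replacing $\langle2,3\rangle$ by, say, $\langle2,3,4\rangle$, provided the original $p$ was a condition.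

**Lemma 11.** Determined conditions are dense in $P_\delta$ for each $\delta\le\pi$.

*Proof.* Induction on $\delta$. At limits, a condition lies in some $P_{\gamma}$, $\gamma<\delta$, by finite supports. For the successor step let $p\in P_{\gamma+1}$ with $\gamma\in\mathrm{supp}(p)$ (otherwise use the induction hypothesis). Choose $r\le p\upharpoonright\gamma$ deciding the required data at $\gamma$. For types 0, h, P this means first deciding the value of $p(\gamma)$ as some $t$ or $s$; for types h, P then decide the required values of $f_\gamma$. If $\gamma$ has type L and $s$ is the decided first component, extend $r$ further so that $a(\gamma)\in\mathrm{supp}(r)$ and $r(a(\gamma))=\check t$ with $|t|\ge|s|$: add the coordinate with value $1$ if necessary, decide the value at it by extending $r\upharpoonright a(\gamma)$, and lengthen the decided sequence. By induction pick a determined $q\le r$ in $P_\gamma$. In the type L case $q(a(\gamma))$ is a check name of an end-extension of $t$, so it still has length at least $|s|$. Then $q^\frown p(\gamma)$ is determined and below $p$, where for types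 0, h, P the name $p(\gamma)$ is replaced by the check name of its decided value. $\square$

We recall the $\Delta$-system lemma for indexed families: if $\rho$ is regular uncountable and $a_\xi$ ($\xi<\rho$) are finite sets, there are $Z\in[\rho]^\rho$ and a finite $R$ with $a_\xi\cap a_{\xi'}=R$ for all distinct $\xi,\xi'\in Z$.

**Lemma 12.** Let $\rho\in\{\mu,\lambda\}$, let $p_\xi\in P_\pi$ ($\xi<\rho$) be determined, let $c_\xi$ be elements of a countable set, and let $\eta_\xi$ be pairwise distinct coordinates. There are $Z\in[\rho]^\rho$ and a finite $R$ such that: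

* (a) $\mathrm{supp}(p_\xi)\cap\mathrm{supp}(p_{\xi'})=R$ for distinct $\xi,\xi'\in Z$;
* (b) for $\gamma\in R$ the hereditarily finite data of $p_\xi$ at $\gamma$ do not depend on $\xi\in Z$;
* (c) for $\gamma\in R$ of type N, and if $\rho=\lambda$ for all small $\gamma\in R$, the decided value of $\dot e_\gamma(p_\xi(\gamma))$ does not depend on $\xi\in Z$;
* (d) $c_\xi$ is constant on $Z$, and $\eta_\xi\notin R$ for $\xi\in Z$;
* (e) if $\gamma\in R$ has type L, then $a(\gamma)\in R$.

We call this a *uniform system* with root $R$.

*Proof.* The $\Delta$-system lemma gives (a). The objects in (b), (c) and $c_\xi$ range over a set of size less than $\rho$: countably many for hereditarily finite data and $c_\xi$, and $\chi_\gamma<\mu\le\rho$ for type N, respectively $\chi_\gamma<\lambda=\rho$ for all small $\gamma$. As $R$ is finite and $\rho$ is regular, the pigeonhole principle gives (b), (c) and constancy of $c_\xi$. Since $R$ is finite and the $\eta_\xi$ are distinct, removing finitely many elements of $Z$ gives the rest of (d). For (e), $a(\gamma)\in\mathrm{supp}(p_\xi)$ for all $\xi\in Z$,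 so $a(\gamma)\in R$ by (a). $\square$

## The Cohen reals $y_{\zeta_\xi}$, $\xi<\mu$, are not localized

**Lemma 13.** In $V_\pi$, in both cases (I) and (II), no $S\in\prod_m[\omega]^{\le m}$ localizes all $y_{\zeta_\xi}$, $\xi<\mu$. Hence $\mathrm{add}(\mathcal N)\le\mu$.

*Proof.* Suppose $p\Vdash\dot S\in\prod_m[\omega]^{\le m}$ and $p\Vdash\forall\xi<\mu\,\forall^\infty m\;y_{\zeta_\xi}(m)\in\dot S(m)$. The plan is to find $m+1$ conditions that have a common lower bound and assign $m+1$ different values to Cohen reals at the same argument $m$.

**Step 1: uniformize, then choose the numbers.** For $\xi<\mu$ choose a determined $p_\xi\le p$ and $m_\xi$ with $\zeta_\xi\in\mathrm{supp}(p_\xi)$ and $p_\xi\Vdash\forall m\ge m_\xi\;y_{\zeta_\xi}(m)\in\dot S(m)$. Apply Lemma 12 with $\rho=\mu$, $\eta_\xi=\zeta_\xi$ and $c_\xi=(m_\xi,|p_\xi(\zeta_\xi)|)$, to get $Z$, $R$ and constants $m_\xi=m^*$, $|p_\xi(\zeta_\xi)|=n^*$.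

For $\alpha\in R$ of type h let $t_\alpha$ be the sequence named by $p_\xi(\alpha)$, the same for all $\xi\in Z$, and let $n_\alpha=|t_\alpha|$. For $k<n_\alpha$ the value of $g_\alpha(k)$ decided by $p_\xi\upharpoonright(\alpha+1)$ does not depend on $\xi\in Z$. With these values put
$$\Pi_\alpha=\prod_{k<n_\alpha}2^{2^{g_\alpha(k)}},\tag{3}$$
and let $\Pi$ be the product of $\Pi_{a(\gamma)}$ over all $\gamma\in R$ of type L. Fix $m\ge\max(m^*,n^*)$, put $K=\Pi\cdot(m+1)$ and pick distinct $\xi_0,\dots,\xi_{K-1}\in Z$. Let $p_i'$ be $p_{\xi_i}$ with its value at $\zeta_{\xi_i}$ extended to a sequence of length $m+1$ with last entry $i$. This is possible as $m\ge n^*$. So $p_i'\le p_{\xi_i}$ and $p_i'\Vdash y_{\zeta_{\xi_i}}(m)=i$. As $\zeta_{\xi_i}\notin R$, the values at coordinates in $R$ are unchanged, and the supports are the same as before.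

**Step 2: set up the amalgamation.** Let $\gamma_0<\dots<\gamma_{M-1}$ enumerate $\bigcup_{i<K}\mathrm{supp}(p_i')$, and let $\gamma_M=\pi$. By recursion on $e\le M$ we find $q_e\in P_{\gamma_e}$ and $I_e\subseteq\{0,\dots,K-1\}$ with $q_e\le p_i'\upharpoonright\gamma_e$ for all $i\in I_e$ and
$$|I_e|\ \ge\ K\Big/\prod\{\Pi_{a(\gamma)}:\gamma\in R\cap\gamma_e\text{ of type L}\}\ \ge\ m+1.\tag{4}$$
Start with $q_0=1$ and $I_0=\{0,\dots,K-1\}$. Let $q_e,I_e$ be given and let $\gamma=\gamma_e$. It suffices to find $q_{e+1}\in P_{\gamma+1}$, because no $p_i'$ has support in $(\gamma,\gamma_{e+1})$.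

**Step 3: the coordinates that cost nothing.** Here $I_{e+1}=I_e$.

* $\gamma\notin R$: exactly one $i$ has $\gamma\in\mathrm{supp}(p_i')$. If $i\in I_e$, let $q_{e+1}=q_e{}^\frown p_i'(\gamma)$; otherwise let $q_{e+1}=q_e$.
* $\gamma\in R$ of type 0 or P: all $p'_i(\gamma)$ are the same check name; use that value.
* $\gamma\in R$ of type N: $q_e$ forces that all $p'_i(\gamma)$, $i\in I_e$, have the same $\dot e_\gamma$-value by Lemma 12(c), hence are equal; use one of them.
* $\gamma\in R$ of type D: $q_e$ forces that all $p_i'(\gamma)$, $i\in I_e$, have the same stem. By Lemma 8 they have a common lower bound in $\mathbb D_{A_\gamma}$; use a name of one.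

**Step 4: at type h, make the width large.** Let $\gamma\in R$ have type h. All $p'_i(\gamma)$ name $t_\gamma$. Let $q_{e+1}=q_e{}^\frown(t_\gamma{}^\frown\langle N\rangle)$, as a check name, where $N\ge K\cdot n_\gamma$, $N\ge1$, and $N$ exceeds all entries of $t_\gamma$. Let $I_{e+1}=I_e$. From now on
$$h_\gamma(k)\ge K\cdot n_\gamma\quad\text{for all }k\ge n_\gamma\tag{5}$$
is forced by $q_{e+1}$ and by all conditions below it.

**Step 5: at type L, count and use the width.** Let $\gamma\in R$ have type L and let $\alpha=a(\gamma)$. By Lemma 12(e), $\alpha\in R$, and $\alpha<\gamma$, so $\alpha$ was treated earlier and $q_e$ forces (5) for $\alpha$. For $i\in I_e$, $q_e$ forces $p_i'(\gamma)=(s,\dot F_i)$ with one fixed $s$, and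
$$|\dot F_i|\le|s|\le n_\alpha,$$
the last inequality because the $p_{\xi_i}$ are determined. By Lemma 9(a) there are names $\dot s'_i\supseteq s$ with $|\dot s_i'|=n_\alpha$ and $(\dot s_i',\dot F_i)\le(s,\dot F_i)$. Since $I_e\ne\emptyset$, $q_e$ is below some $p'_i\upharpoonright(\alpha+1)$, so it decides $g_\alpha(k)$ for $k<n_\alpha$ as in (3). Therefore the value of each $\dot s_i'$ lies in one fixed set of size at most $\Pi_\alpha$. Choose $r\le q_e$ in $P_\gamma$ deciding all $\dot s_i'$, $i\in I_e$, and choose $I_{e+1}\subseteq I_e$ with $|I_{e+1}|\ge|I_e|/\Pi_\alpha$ on which the decided value is a constant $s'$. By (5), $r$ forces, for all $k\ge n_\alpha=|s'|$,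
$$h_\alpha(k)\ge K\cdot n_\alpha\ge\sum_{i\in I_{e+1}}|\dot F_i|.$$
By Lemma 9(c), which needs no assumption on $A_\gamma$, $r$ forces that the $(s',\dot F_i)$, $i\in I_{e+1}$, have a common lower bound; let $\dot z$ name one and let $q_{e+1}=r^\frown\dot z$. Then (4) holds for $e+1$. The support of $r$ may be larger than that of $q_e$, but only below $\gamma$, so later stages are not affected.

**Step 6: the contradiction.** At the end $|I_M|\ge m+1$ and $q_M\le p_i'\le p_{\xi_i}\le p$ for all $i\in I_M$. As $m\ge m^*$, $q_M$ forces $i=y_{\zeta_{\xi_i}}(m)\in\dot S(m)$ for all $i\in I_M$, contradicting $|\dot S(m)|\le m$. By Fact 2, $\mathrm{add}(\mathcal N)\le\mu$. $\square$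

## A cover of $2^\omega$ by $\lambda$ strong measure zero sets in case (I)

**Lemma 14.** In case (I), $V_\pi\models\mathrm{cov}(\mathcal{SN})\le\lambda$. Hence $\mathrm{add}(\mathcal{SN})\le\lambda$.

*Proof.* **Step 1: define the sets.** In $V_\pi$, for $\xi<\lambda$ let
$$X_\xi=\bigcap\{O_\gamma:\gamma\text{ of type P},\ \xi_\gamma=\xi\}.$$
Every increasing $f\in V_\pi$ has a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$ (Lemma 10), so for every $\xi$ there is $\gamma$ of type P with $f_\gamma=f$ and $\xi_\gamma=\xi$. Then $X_\xi\subseteq O_\gamma=\bigcup_m[\sigma_\gamma(m)]$ with $\sigma_\gamma\in\prod_m2^{f(m)}$. By Lemma 1(i), $X_\xi\in\mathcal{SN}$. It remains to see that the $X_\xi$ cover $2^\omega$.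

**Step 2: uniformize a supposed counterexample.** Suppose $p\Vdash\dot x\in2^\omega\setminus\bigcup_{\xi<\lambda}X_\xi$. For $\xi<\lambda$ choose a determined $p_\xi\le p$ and $\gamma_\xi\in\mathrm{supp}(p_\xi)$ of type P with label $\xi$ such that $p_\xi\Vdash\dot x\notin O_{\gamma_\xi}$. The $\gamma_\xi$ are distinct because their labels are. Apply Lemma 12 with $\rho=\lambda$, $\eta_\xi=\gamma_\xi$ and with $c_\xi$ the pair consisting of $|p_\xi(\gamma_\xi)|$ and the value of $f_{\gamma_\xi}(|p_\xi(\gamma_\xi)|)$ decided by $p_\xi\upharpoonright\gamma_\xi$. We get $Z$, $R$ and constants $m$ and $k$: $|p_\xi(\gamma_\xi)|=m$ and $p_\xi\upharpoonright\gamma_\xi\Vdash f_{\gamma_\xi}(m)=k$ for $\xi\in Z$.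

**Step 3: offer all possible values of $\dot x\upharpoonright k$.** Choose distinct $\xi_u\in Z$ for $u\in2^k$. Let $p_u'$ be $p_{\xi_u}$ with its value at $\gamma_{\xi_u}$ end-extended by the one entry $u$. This is a condition below $p_{\xi_u}$, since $p_{\xi_u}\upharpoonright\gamma_{\xi_u}$ forces $f_{\gamma_{\xi_u}}(m)=k$; and $p'_u\Vdash\sigma_{\gamma_{\xi_u}}(m)=u$. Values at coordinates in $R$ are unchanged.

**Step 4: amalgamate all $p'_u$.** We define $q$ with $\mathrm{supp}(q)=\bigcup_u\mathrm{supp}(p'_u)$ by recursion on $\gamma\in\mathrm{supp}(q)$, keeping $q\upharpoonright\gamma\le p'_u\upharpoonright\gamma$ for all $u$.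

* $\gamma\notin R$: exactly one $p_u'$ has $\gamma$ in its support; put $q(\gamma)=p_u'(\gamma)$.
* $\gamma\in R$ of type 0, h or P: all $p'_u(\gamma)$ are the same check name; use it.
* $\gamma\in R$ of type D: $q\upharpoonright\gamma$ forces that all $p_u'(\gamma)$ have the same stem; by Lemma 8 there is a common lower bound; use a name of one.
* $\gamma\in R$ of type L or N: $\gamma$ is small in case (I). By Lemma 12(c) for $\rho=\lambda$, $q\upharpoonright\gamma$ forces all $\dot e_\gamma(p_u'(\gamma))$ to be the same ordinal, hence all $p_u'(\gamma)$ to be equal; use one of them.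

**Step 5: the contradiction.** Extend $q$ to decide $\dot x\upharpoonright k=u$ for some $u\in2^k$. The extension forces $\dot x\in[u]=[\sigma_{\gamma_{\xi_u}}(m)]\subseteq O_{\gamma_{\xi_u}}$, but it is below $p_{\xi_u}$, which forces $\dot x\notin O_{\gamma_{\xi_u}}$. So $\{X_\xi:\xi<\lambda\}$ covers $2^\omega$. $\square$

## An unbounded family of size $\lambda$ in case (II)

In (II) the type L posets are large, so Lemma 12(c) does not make conditions equal at their coordinates. We need infinitely many conditions in one generic filter, and here compactness, in the form of Lemma 9(d), is used.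

**Lemma 15.** In case (II), $\{y_{\zeta_\xi}:\xi<\lambda\}$ is unbounded in $V_\pi$.

*Proof.* **Step 1: uniformize and assign arbitrarily large values.** Suppose $p\Vdash\forall\xi<\lambda\;y_{\zeta_\xi}\le^*\dot g$. Choose determined $p_\xi\le p$ and $m_\xi$ with $\zeta_\xi\in\mathrm{supp}(p_\xi)$ and $p_\xi\Vdash\forall m\ge m_\xi\;y_{\zeta_\xi}(m)\le\dot g(m)$. Apply Lemma 12 with $\rho=\lambda$, $\eta_\xi=\zeta_\xi$, $c_\xi=(m_\xi,|p_\xi(\zeta_\xi)|)$ to get $Z$, $R$ and constants $m^*,n^*$. Let $m=\max(m^*,n^*)$ and let $\xi_i\in Z$ ($i<\omega$) be distinct. Let $p_i'\le p_{\xi_i}$ be obtained by extending only the value at $\zeta_{\xi_i}$, to length $m+1$ with last entry $i$; so $p_i'\Vdash y_{\zeta_{\xi_i}}(m)=i$.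

**Step 2: reduce to a claim.** We claim that some $q\in P_\pi$ forces $p_i'\in\dot G$ for infinitely many $i$. This suffices: such a $q$ forces $p\in\dot G$ and $i=y_{\zeta_{\xi_i}}(m)\le\dot g(m)$ for infinitely many $i$, which is absurd.

To prove the claim let $R=\{\rho_0<\dots<\rho_{l-1}\}$. We find $q_\gamma\in P_\gamma$ with
$$q_\gamma\Vdash\exists^\infty i\;\;p_i'\upharpoonright\gamma\in\dot G_\gamma\tag{6}$$
successively for $\gamma=0,\rho_0,\rho_0+1,\rho_1,\rho_1+1,\dots,\pi$. Take $q_0=1$.

**Step 3: pass over an interval without root coordinates.** Let $\beta\le\delta$ with $R\cap[\beta,\delta)=\emptyset$ and let $q_\beta$ satisfy (6). We show that $q_\delta=q_\beta$ works. Let $r\le q_\delta$ in $P_\delta$ and $i_0$ be given. The sets $\mathrm{supp}(p'_i)\cap[\beta,\delta)$ are pairwise disjoint, so all but finitely many of them miss the finite set $\mathrm{supp}(r)$. Since $r\upharpoonright\beta\le q_\beta$, there are $i\ge i_0$, outside the finitely many exceptions, and $r'\le r\upharpoonright\beta$ in $P_\beta$ with $r'\le p_i'\upharpoonright\beta$. Then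
$$r'\cup r\upharpoonright[\beta,\delta)\cup p_i'\upharpoonright[\beta,\delta)$$
is a condition in $P_\delta$ below $r$ and below $p_i'\upharpoonright\delta$. So for each $i_0$ it is dense below $q_\delta$ to be below some $p_i'\upharpoonright\delta$ with $i\ge i_0$, and (6) holds for $\delta$.

**Step 4: pass a root coordinate.** Let $\gamma\in R$ and let $q_\gamma$ satisfy (6). Work in $V_\gamma$ with $q_\gamma\in G_\gamma$. Let $W=\{i:p_i'\upharpoonright\gamma\in G_\gamma\}$, an infinite set. We look for $q(\gamma)\in Q_\gamma$ forcing $p_i'(\gamma)\in\dot G(\gamma)$ for infinitely many $i\in W$.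

If $\gamma$ has type 0, h or P, all $p_i'(\gamma)$, $i\in W$, are equal by Lemma 12(b). If $\gamma$ is small, that is, of type D or N, then all $\dot e_\gamma(p'_i(\gamma))$, $i\in W$, have the same value by Lemma 12(c), so again all $p_i'(\gamma)$ are equal. In these cases let $q(\gamma)$ be the common value.

If $\gamma$ has type L, then $p_i'(\gamma)=(s,F_i)$ for $i\in W$ with one fixed $s$. In case (II), $A_\gamma$ is all of $\prod_n2^{g_{a(\gamma)}(n)}$ as computed in $V_\gamma$, so Lemma 9(d), applied in $V_\gamma$, gives $q(\gamma)$.

In all cases take a name $\dot q(\gamma)$ for this condition and let $q_{\gamma+1}=q_\gamma{}^\frown\dot q(\gamma)$; then (6) holds for $\gamma+1$. After finitely many applications of Steps 3 and 4 we reach $q=q_\pi$. $\square$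

## Lower bounds, and the values in the two models

We now complete the proof of Theorem 3. Lemma 10 gives $2^{\aleph_0}=\theta$.

**Step 1: $\mathrm{add}(\mathcal N)=\mu$ in both models.** A family of fewer than $\mu$ elements of $\omega^\omega\cap V_\pi$ is the range of a sequence of length $<\mu\le\kappa$ with a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$. By Lemma 9(a), the corresponding type N coordinate in block $\iota$ adds $S\in\prod_m[\omega]^{\le m}$ localizing it. By Fact 2, $\mathrm{add}(\mathcal N)\ge\mu$, and Lemma 13 gives the other inequality.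

**Step 2: the value of $\mathfrak b$.** In (I), block $\iota$ contains a type D coordinate $\gamma$, whose generic real $d_\iota$ dominates $\omega^\omega\cap V_\gamma\supseteq\omega^\omega\cap V_{\pi_\iota}$ (Lemma 8). Every family of fewer than $\kappa$ reals lies in some $V_{\pi_\iota}$, $\iota<\kappa$, and so is bounded by $d_\iota$; thus $\mathfrak b\ge\kappa$. Every single real lies in some $V_{\pi_\iota}$, so $\{d_\iota:\iota<\kappa\}$ is dominating and $\mathfrak d\le\kappa$. Hence $\mathfrak b=\mathfrak d=\kappa$.

In (II), every family of fewer than $\lambda\le\kappa$ elements of $\omega^\omega$ is the range of a sequence with a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$. The corresponding type D coordinate in block $\iota$ adds a bound. So $\mathfrak b\ge\lambda$, and Lemma 15 gives $\mathfrak b=\lambda$.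

**Step 3: $\mathrm{add}(\mathcal{SN})\ge\nu^*$, where $\nu^*=\lambda$ in (I) and $\nu^*=\kappa$ in (II).** In $V_\pi$ let $\nu<\nu^*$, let $X_i\in\mathcal{SN}$ for $i<\nu$, and let $f$ be increasing. By Lemma 10, $f$ has a nice $P_{\pi_{\iota}}$-name for some $\iota<\kappa$, so there is $\alpha$ of type h with $f_\alpha=f$. Let $g=g_\alpha=g^{f,h_\alpha}$. For $i<\nu$ use Lemma 1(ii) to choose $\tau_i\in\prod_n2^{g(n)}$ such that each $x\in X_i$ lies in infinitely many $[\tau_i(n)]$. As $\nu<\kappa$, the sequence $\langle\tau_i:i<\nu\rangle$ has a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$, which we may take with $\alpha<\pi_\iota$. In block $\iota$ there is $\gamma$ of type L with $a(\gamma)=\alpha$ and $\{\tau_i:i<\nu\}\subseteq A_\gamma$. In (I) take the coordinate for a nice $P_{\pi_\iota}$-name of this sequence, which is allowed since $\nu<\lambda$. In (II) any type L coordinate for $\alpha$ in the block works, as $A_\gamma$ is all of $\prod_n2^{g(n)}\cap V_\gamma$.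

By Lemma 9(a) the generic $S\in\prod_k[2^{g(k)}]^{\le h_\alpha(k)}$ localizes every $\tau_i$. Lemma 5, applied in $V_\pi$ with $h=h_\alpha$, gives $\sigma\in\prod_j2^{f(j)}$ with $\bigcup_{i<\nu}X_i\subseteq\bigcup_j[\sigma(j)]$. As $f$ was an arbitrary increasing function, $\bigcup_{i<\nu}X_i\in\mathcal{SN}$ by Lemma 1(i).

**Step 4: upper bounds for $\mathrm{cov}(\mathcal{SN})$.** In (I), Lemma 14 and Step 3 give $\lambda\le\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})\le\lambda$.

In (II), $2^\omega\cap V_\pi=\bigcup_{\iota<\kappa}(2^\omega\cap V_{\pi_\iota})$ by Lemma 10. We check that each $2^\omega\cap V_{\pi_\iota}$ is in $\mathcal{SN}$ in $V_\pi$. For increasing $f\in V_\pi$ pick $\iota'\in[\iota,\kappa)$ such that $f$ has a nice $P_{\pi_{\iota'}}$-name, and pick $\gamma$ of type P in block $\iota'$ with $f_\gamma=f$. Let $x\in2^\omega\cap V_\gamma$. Any $s\in\mathbb P_f$ can be extended by the entry $x\upharpoonright f(|s|)$, so by genericity of $\sigma_\gamma$ over $V_\gamma$ there is $m$ with $\sigma_\gamma(m)=x\upharpoonright f(m)$. Thus $2^\omega\cap V_{\pi_\iota}\subseteq2^\omega\cap V_\gamma\subseteq\bigcup_m[\sigma_\gamma(m)]$,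 and Lemma 1(i) applies. So $\mathrm{cov}(\mathcal{SN})\le\kappa$, and with Step 3, $\kappa\le\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})\le\kappa$.

This proves Theorem 3, and with it Corollary 4: both (1) and (2) are consistent with ZFC. $\blacksquare$
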